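# Joining bounded orbits of diagonal flows on $SL_d(\mathbb R)/SL_d(\mathbb Z)$

## 1. Two plane lattices that no path of bounded orbits can join

Start in the plane. Let $g_t=\mathrm{diag}(e^t,e^{-t})$ act on $SL_2(\mathbb R)/SL_2(\mathbb Z)$, the space of unimodular lattices $g\mathbb Z^2$. An orbit is called bounded if it lies in a compact set. By Mahler's criterion (recalled in Section 3) this happens exactly when the nonzero vectors of all the lattices $g_tg\mathbb Z^2$, $t\in\mathbb R$, have length bounded below by one positive constant.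

Some orbits are bounded. For $D=2,3$ put
$$h_D=(2\sqrt D)^{-1/2}\begin{pmatrix}1&-\sqrt D\\1&\sqrt D\end{pmatrix},\qquad \det h_D=1 .$$
The two coordinates of $h_D(m,n)^{\mathsf T}$ have product $(m^2-Dn^2)/(2\sqrt D)$. For $(m,n)\ne(0,0)$ the integer $m^2-Dn^2$ is not $0$, so this product has absolute value at least $1/(2\sqrt D)$. The flow preserves the product of the coordinates, and $x^2+y^2\ge 2|xy|$. So every nonzero vector of every $g_th_D\mathbb Z^2$ has squared length at least $1/\sqrt D$: both orbits are bounded.

Some orbits are not. For the lattice $\mathbb Z^2$ we have $g_te_2=e^{-t}e_2\to0$. More generally, if the first row $(g_{11},g_{12})$ of $g$ is linearly dependent over $\mathbb Q$, there is a nonzero integer vector $v$ such that $gv$ has first coordinate $0$, and then $g_tgv\to0$ as $t\to+\infty$. So if $g\mathbb Z^2$ has bounded orbit, then $g_{11}\ne0$ and $g_{12}/g_{11}$ is irrational.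

Can $h_2\mathbb Z^2$ be joined to $h_3\mathbb Z^2$ by a path along which every orbit is bounded? Suppose so. Since $SL_2(\mathbb R)\to SL_2(\mathbb R)/SL_2(\mathbb Z)$ is a covering, lift the path to $g(s)$, $0\le s\le1$, with $g(0)=h_2$ and $g(1)=h_3\gamma$ for some $\gamma\in SL_2(\mathbb Z)$. The ratio $g_{12}(s)/g_{11}(s)$ is continuous and takes only irrational values, so it is constant. At $s=0$ it equals $-\sqrt2$. At $s=1$ the first row is proportional to $(1,-\sqrt3)\gamma$, so the ratio lies in $\mathbb Q(\sqrt3)$. But $\sqrt2\notin\mathbb Q(\sqrt 3)$: from $\sqrt2=a+b\sqrt3$ with $a,b\in\mathbb Q$ we would get $2=a^2+3b^2+2ab\sqrt3$, hence $ab=0$, and neither $2=a^2$ nor $2=3b^2$ has a rational solution. So no such path exists.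

The reason is that "this integer vector shrinks to $0$" is *one* real equation on $g$, the vanishing of a single coordinate, and a path cannot get from one side of a hypersurface to the other without crossing it. Now take $g_t=\mathrm{diag}(e^t,e^t,e^{-t},e^{-t})$ on $SL_4(\mathbb R)/SL_4(\mathbb Z)$. For a vector to shrink forever, two coordinates must vanish at once. That is a condition of codimension two, and a path can go around it. This leads to the question of these notes, which comes from Jon Chaika and Sebastian Hensel, "The set of uniquely ergodic IETs is path-connected", arXiv:1405.0767 (2014): *is there a 1-parameter diagonal flow on $SL_4(\mathbb R)/SL_4(\mathbb Z)$ for which the set of points with bounded orbit is path connected?*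

## 2. Counting non-contracting coordinates: the numbers $s_j$ and the theorem

Let $d\ge2$, $G=SL_d(\mathbb R)$, $\Gamma=SL_d(\mathbb Z)$, $X=G/\Gamma$, and
$$g_t=\mathrm{diag}(e^{a_1t},\dots,e^{a_dt}),\qquad a_1+\dots+a_d=0,\quad (a_1,\dots,a_d)\neq0 .$$
Let $B\subset X$ be the set of points $x$ whose orbit $\{g_tx:t\in\mathbb R\}$ lies in a compact set, and let $\tilde B\subset G$ be its full preimage.

If $\sigma\in\Gamma$ is a signed permutation matrix, then $\sigma g_t\sigma^{-1}$ is the flow with permuted exponents. Since $\sigma g_t\sigma^{-1}\cdot\sigma x=\sigma g_tx$, its set of bounded orbits is $\sigma B$, which is homeomorphic to $B$. So we assume $a_1\ge a_2\ge\dots\ge a_d$.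

Vectors are not enough; sublattices of all ranks matter. A rank-$j$ sublattice is recorded by a vector in $\Lambda^j\mathbb R^d$, with basis $e_I=e_{i_1}\wedge\dots\wedge e_{i_j}$ for $I=\{i_1<\dots<i_j\}$. The flow multiplies $e_I$ by $e^{a_It}$, where $a_I=\sum_{i\in I}a_i$ is the *weight* of $e_I$. For $a=(1,1,1,-3)$, a vector shrinks in forward time only if three coordinates vanish. But in $\Lambda^3\mathbb R^4$ the weight of $e_{123}$ is $3$ and the other three weights are $1+1-3=-1$. So a rank-$3$ sublattice shrinks as soon as one coordinate vanishes, and we expect the obstruction of Section 1 to come back.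

Among the weights $a_I$ with $|I|=j$, the largest is $a_1+\dots+a_j$. The next one is, for $1\le j\le d-1$,
$$s_j=a_1+\dots+a_{j-1}+a_{j+1}.$$
Precisely: if $I\ne\{1,\dots,j\}$, then $i_k\ge k$ for all $k$ and $i_j\ge j+1$, so $a_I\le s_j$. Thus $s_j\ge0$ says that in rank $j$ at least two coordinates do not contract as $t\to+\infty$, while $s_j<0$ says that at most one does not.

**Theorem 1.** (I) If $s_j\ge0$ for all $1\le j\le d-1$, then $B$ is dense in $X$, path connected and locally path connected.
(II) If $s_j<0$ for some $j$, then $B$ is not path connected; it has infinitely many path components.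

**Corollary 2.** Let $d=4$. Then $B$ is path connected if and only if $a_2\ge0\ge a_3$, that is, if and only if no three of $a_1,\dots,a_4$ have the same strict sign. In particular, $B$ is path connected for $g_t=\mathrm{diag}(e^t,e^t,e^{-t},e^{-t})$, so the answer to the question is yes.

*Proof of Corollary 2 from Theorem 1.* We have $s_1=a_2$, $s_2=a_1+a_3$ and $s_3=a_1+a_2+a_4=-a_3$. Since $a_1+a_3\ge a_2+a_4=-(a_1+a_3)$, always $s_2\ge0$. So all $s_j\ge0$ iff $a_2\ge0\ge a_3$. If $a_2<0$, then $a_2,a_3,a_4<0$; if $a_3>0$, then $a_1,a_2,a_3>0$. Conversely, three negative exponents force $a_2<0$, and three positive ones force $a_3>0$. For $a=(1,1,-1,-1)$ one gets $s_1=1$, $s_2=0$, $s_3=1$. $\square$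

Other cases: for $d=2$, $s_1=a_2<0$, so (I) never applies. For $d=3$, $s_1=a_2$ and $s_2=a_1+a_3=-a_2$, so (I) applies iff $a_2=0$. For every $d\ge3$ the exponents $(1,0,\dots,0,-1)$ satisfy (I), since $s_1=s_{d-1}=0$ and the other $s_j$ equal $1$.

The condition in (I) does not change under time reversal. The flow $g_{-t}$ has sorted exponents $a'_i=-a_{d+1-i}$. Since the $a_i$ sum to $0$,
$$s'_j=-(a_d+\dots+a_{d-j+2}+a_{d-j})=a_1+\dots+a_{d-j-1}+a_{d-j+1}=s_{d-j}. \tag{1}$$

## 3. Covolumes, primitive sublattices and Mahler's criterion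

Give $\Lambda^j\mathbb R^d$ the Euclidean norm for which the $e_I$ are orthonormal. Then $|v_1\wedge\dots\wedge v_j|^2$ is the Gram determinant of $v_1,\dots,v_j$, so if the $v_i$ are a basis of a rank-$j$ lattice, $|v_1\wedge\dots\wedge v_j|$ is its covolume. An element of the form $v_1\wedge\dots\wedge v_j$ is called *decomposable*; if nonzero, it determines the subspace spanned by the $v_i$, and that subspace determines it up to a scalar.

Two elementary facts will be used. Let $\alpha=v_1\wedge\dots\wedge v_k\ne0$, $\beta=w_1\wedge\dots\wedge w_m$, and let $p$ be the orthogonal projection with kernel $V=\mathrm{span}(v_i)$. Since $w_i-pw_i\in V$, we have $\alpha\wedge\beta=\alpha\wedge pw_1\wedge\dots\wedge pw_m$, and the Gram matrix on the right is block diagonal, so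
$$|\alpha\wedge\beta|=|\alpha|\,|pw_1\wedge\dots\wedge pw_m|. \tag{2}$$
Since $\Lambda^mp$ is an orthogonal projection of $\Lambda^m\mathbb R^d$, it follows that $|\alpha\wedge\beta|\le|\alpha||\beta|$.

**Definition.** A sublattice $\Delta\subset\mathbb Z^d$ is *primitive* if $\Delta=\mathrm{span}_{\mathbb R}(\Delta)\cap\mathbb Z^d$. Let $\mathcal W_j$ be the set of all $w=v_1\wedge\dots\wedge v_j$, where $v_1,\dots,v_j$ is a basis of a primitive sublattice $\Delta$ of rank $j$. Here $w$ is determined by $\Delta$ up to sign and determines $\Delta$; and $|gw|$ is the covolume of $g\Delta$ for $g\in G$.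

For example, $\mathbb Z(1,2)$ is primitive in $\mathbb Z^2$ and $\mathbb Z(2,4)$ is not; $\mathcal W_1$ consists of the integer vectors with coprime entries. Every nonzero decomposable $w\in\Lambda^j\mathbb Z^d$ is an integer multiple of an element of $\mathcal W_j$. Indeed its subspace $\{v:v\wedge w=0\}$ is given by linear equations with integer coefficients, hence is spanned by a primitive $\Delta$ of rank $j$. A basis of $\Delta$ extends to one of $\mathbb Z^d$, so the corresponding $w_\Delta$ is part of a basis of $\Lambda^j\mathbb Z^d$. As $w\in\mathbb Rw_\Delta\cap\Lambda^j\mathbb Z^d$, the factor is an integer.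

Mahler's criterion says: for $H\subset G$, the set $\{h\Gamma:h\in H\}$ is relatively compact in $X$ iff $\inf_{h\in H,\,v\in\mathcal W_1}|hv|>0$. Minkowski's convex body theorem says that an open ball of radius $\varepsilon$ in a rank-$j$ lattice's span, containing no nonzero lattice vector, has volume at most $2^j$ times the covolume. So a rank-$j$ lattice with shortest vector of length at least $\varepsilon$ has covolume at least $c_j\varepsilon^j$, with $c_j>0$ depending only on $j$. Together:

**Fact 3.** $\{h\Gamma:h\in H\}$ is relatively compact iff $\inf_{h\in H,\,v\in\mathcal W_1}|hv|>0$, and in that case $\inf_{h\in H,\,w\in\mathcal W_j}|hw|>0$ for every $1\le j\le d-1$.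

## 4. Bounded orbits from totally real fields

The lattices $h_D\mathbb Z^2$ have analogues for every $d$. They give density in (I) and the separated points in (II). Nothing in this section uses a condition on the $s_j$.

Let $K$ be a totally real number field of degree $d$. For $d=4$ take $\mathbb Q(\sqrt2,\sqrt3)$. In general take a prime $p\equiv1\pmod{2d}$ and the degree-$d$ subfield of $\mathbb Q(\zeta_p)$. It is Galois over $\mathbb Q$, since the Galois group of $\mathbb Q(\zeta_p)$ is cyclic. It is the fixed field of the subgroup of order $\frac{p-1}d$; this order is even, so the subgroup contains the unique element of order $2$, complex conjugation. So the field is real, and being Galois it is totally real.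

Let $\sigma_1,\dots,\sigma_d:K\to\mathbb R$ be the embeddings, $(\alpha_l)$ a $\mathbb Z$-basis of the ring of integers $\mathcal O_K$, and
$$g_K=c_K\,(\sigma_k(\alpha_l))_{k,l},\qquad c_K>0 .$$
The determinant of $(\sigma_k(\alpha_l))$ is nonzero, its square being the discriminant. Ordering the basis suitably and choosing $c_K$, we get $\det g_K=1$.

**Lemma 4.** $g_Kq\in\tilde B$ for every $q\in SL_d(\mathbb Q)$. Consequently $\tilde B$ is dense in $G$, and $B$ is dense in $X$.

*Proof.* For $0\ne n\in\mathbb Z^d$ put $\alpha=\sum n_l\alpha_l\ne0$. The coordinates of $g_Kn$ are $c_K\sigma_k(\alpha)$, and their product has absolute value $c_K^d|N(\alpha)|\ge c_K^d$, because the norm of a nonzero algebraic integer is a nonzero integer. Choose $N\in\mathbb N$ with $Nq$ integral. Then $g_Kqn=\frac1Ng_K(Nqn)$ has coordinate product of absolute value at least $(c_K/N)^d$. Each $g_t$ preserves the product of the coordinates. By AM–GM, $|x|^2\ge d\,|x_1\cdots x_d|^{2/d}$, so all nonzero vectors of $g_tg_Kq\mathbb Z^d$, $t\in\mathbb R$, have length at least $\sqrt d\,c_K/N$.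 By Mahler's criterion $g_Kq\in\tilde B$.

Elementary matrices generate $SL_d(\mathbb R)$ and can be approximated by rational ones, so $SL_d(\mathbb Q)$ is dense in $G$, and hence so is $g_KSL_d(\mathbb Q)\subset\tilde B$. $\square$

## 5. A frozen row space when some $s_j<0$: proof of (II)

Fix $j$ with $s_j<0$. The ratio $g_{12}/g_{11}$ of Section 1 is replaced by the span of the first $j$ rows. For $g\in G$ let $\mathrm{Row}_j(g)\subset\mathbb R^d$ be that span, and for $|I|=j$ let $f_I(g)$ be the minor of $g$ with rows $1,\dots,j$ and columns $I$. It is the $e_{\{1,\dots,j\}}$-coordinate of $ge_I$, and the $f_I(g)$ are the Plücker coordinates of $\mathrm{Row}_j(g)$.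

**Lemma 5.** If $g\Gamma$ and $g'\Gamma$ are joined by a path in $B$, then $\mathrm{Row}_j(g')=\mathrm{Row}_j(g)\gamma$ for some $\gamma\in\Gamma$.

*Proof.* **Step 1: find a coordinate that never vanishes.** Lift the path to $\tilde\gamma:[0,1]\to\tilde B$ with $\tilde\gamma(0)=g$. Let $w\in\Lambda^j\mathbb Z^d$ be nonzero and decomposable, and suppose that the $e_{\{1,\dots,j\}}$-coordinate of $\tilde\gamma(s)w$ is $0$ for some $s$. All other $e_I$ have weight $a_I\le s_j<0$, so $g_t\tilde\gamma(s)w\to0$ as $t\to+\infty$. But $w$ is a nonzero integer multiple of an element of $\mathcal W_j$, so this contradicts Fact 3 for the bounded orbit of $\tilde\gamma(s)\Gamma$. Hence this coordinate never vanishes.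

**Step 2: conclude that the row space is constant.** Let $|I\cap J|=j-1$ and let $m,n$ be integers, not both $0$. Then $me_I+ne_J$ is nonzero and decomposable, being up to sign $e_{I\cap J}\wedge(me_i\pm ne_{i'})$ with $I\setminus J=\{i\}$, $J\setminus I=\{i'\}$. By Step 1, $mf_I(\tilde\gamma(s))+nf_J(\tilde\gamma(s))\ne0$ for all $s$. So $f_I(\tilde\gamma(s))\neq0$, and $f_J/f_I$ is a continuous function of $s$ with irrational values. It is constant. Any two $j$-subsets are linked by a chain of such exchanges of one element, so all ratios $f_J/f_I$ are constant along the path. These ratios determine $\mathrm{Row}_j(\tilde\gamma(s))$, which is therefore constant.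

**Step 3: compare the endpoints.** We have $\tilde\gamma(1)=g'\gamma_0$ with $\gamma_0\in\Gamma$. Thus $\mathrm{Row}_j(g)=\mathrm{Row}_j(g'\gamma_0)=\mathrm{Row}_j(g')\gamma_0$, and $\gamma=\gamma_0^{-1}$ works. $\square$

*Proof of Theorem 1(II).* We need infinitely many points of $B$ whose row spaces are pairwise inequivalent. Let $K_1,K_2$ be totally real Galois fields of degree $d$ with $K_1\cap K_2=\mathbb Q$. The degree-$d$ subfields of $\mathbb Q(\zeta_p)$ and $\mathbb Q(\zeta_{p'})$ for distinct primes $p,p'\equiv1\pmod{2d}$ are such a pair, because $\mathbb Q(\zeta_p)\cap\mathbb Q(\zeta_{p'})=\mathbb Q$. By Dirichlet's theorem there are infinitely many such primes. (For $d=4$ one can also use $\mathbb Q(\sqrt2,\sqrt3)$ and $\mathbb Q(\sqrt5,\sqrt7)$.) Let $g_i=g_{K_i}$, so $g_i\Gamma\in B$ by Lemma 4.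

Suppose that $g_1\Gamma,g_2\Gamma$ lie in one path component of $B$. By Lemma 5, $E:=\mathrm{Row}_j(g_2)=\mathrm{Row}_j(g_1)\gamma$ with $\gamma\in\Gamma$. Since $K_i$ is Galois, all $\sigma_k(\alpha_l)$ lie in $K_i$. So, dropping the scalars $c_{K_i}$, the space $E$ is spanned by vectors with entries in $K_2$ and also by vectors with entries in $K_1$. Its reduced row echelon basis is unique, so the entries of that basis lie in $K_1\cap K_2=\mathbb Q$, and $E$ is a rational subspace. As $\dim E=j<d$, there is $0\ne v\in\mathbb Z^d$ orthogonal to $E$. In particular $v$ is orthogonal to the first row of $g_2$, that is, $\sigma_1(\sum_lv_l\alpha_l)=0$ for the basis $(\alpha_l)$ of $\mathcal O_{K_2}$. Hence $v=0$, a contradiction.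

So $g_1\Gamma$ and $g_2\Gamma$ lie in different path components. Letting $p$ run over infinitely many primes, we obtain infinitely many path components. $\blacksquare$

From here on **we assume $s_j\ge0$ for all $1\le j\le d-1$**; the rest of the notes prove (I).

## 6. Expanding and contracting directions

Let $E^-\subset\Lambda^j\mathbb R^d$ be the span of the $e_I$ of negative weight, $E^{0+}$ the span of the other $e_I$, and $\pi$ the orthogonal projection onto $E^{0+}$. It commutes with $g_t$. There are $b,\ell>0$ such that for all $1\le j\le d-1$, $z\in\Lambda^j\mathbb R^d$ and $t\ge0$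
$$e^{-bt}|z|\le|g_tz|\le e^{bt}|z|,\qquad |g_t\pi z|\ge|\pi z|,\qquad |g_t(z-\pi z)|\le e^{-\ell t}|z-\pi z|. \tag{3}$$
So $\pi z$ is the part of $z$ that cannot shrink in forward time.

The flow also separates directions in $G$. The $(k,l)$ entry of $g_thg_{-t}$ is $e^{(a_k-a_l)t}h_{kl}$. Put
$$U=\{u\in G:u_{kk}=1,\ u_{kl}=0\text{ if }k\ne l,\ a_k\le a_l\},\qquad P^-=\{h\in G:h_{kl}=0\text{ if }a_k>a_l\},$$
and let $P^+=(P^-)^{\mathsf T}$, $U^-=U^{\mathsf T}$, $C=P^-\cap P^+$. Here $U$ is a group of upper triangular unipotent matrices, expanded by conjugation with $g_t$, $t\ge 0$, and $C$ is the centralizer of the flow. The maps $P^-\times U\to G$ and $U^-\times C\times U\to G$ given by multiplication are diffeomorphisms onto open sets, and $U\subset P^+$, $U^-C\subset P^-$.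

Running example: for $a=(1,1,-1,-1)$, in $2\times2$ blocks,
$$U=\left\{\begin{pmatrix}1&A\\0&1\end{pmatrix}\right\},\quad U^-=\left\{\begin{pmatrix}1&0\\A&1\end{pmatrix}\right\},\quad P^-=\left\{\begin{pmatrix}*&0\\ *&*\end{pmatrix}\right\},\quad C=\left\{\begin{pmatrix}*&0\\0&*\end{pmatrix}\right\},$$
and conjugation by $g_t$ multiplies the block $A$ of $U$ by $e^{2t}$.

Let
$$F^\pm=\{h\in G:\{g_th\Gamma:\pm t\ge0\}\text{ is bounded}\},\qquad\text{so}\quad \tilde B=F^+\cap F^- .$$
For $p\in P^-$ the matrices $g_tpg_{-t}$, $t\ge0$, stay in a compact subset of $G$, and $g_tph\Gamma=(g_tpg_{-t})g_th\Gamma$. Hence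
$$P^-F^+=F^+,\qquad P^+F^-=F^-,\qquad C\tilde B=\tilde B, \tag{4}$$
and $F^\pm$ are invariant under every $g_\tau$. So forward boundedness can change only in the $U$ direction. Also
$$P^-E^-\subset E^-, \tag{5}$$
since $pe_l\in\mathrm{span}\{e_k:a_k\le a_l\}$ for $p\in P^-$, so $pe_I$ is a combination of $e_J$ with $a_J\le a_I$.

Write $U=1+\mathfrak n$. This is an affine space, so segments $[u,v]\subset U$ make sense; give $\mathfrak n$ the Euclidean norm $\|\cdot\|$ of entries. Let $d_U$ be the right-invariant Riemannian metric on $U$ given by this norm on $\mathfrak n$: the length of a curve $u(s)$ is $\int\|u'u^{-1}\|\,ds$. Being homogeneous, it is complete, so its closed balls are compact. In the running example $u'u^{-1}$ has the single block $A'$, and $d_U$ is the Euclidean distance between the matrices $A$.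

Let $\varphi_t(u)=g_tug_{-t}$ and $\lambda=\min\{a_k-a_l:a_k>a_l\}>0$. Since $\varphi_{-t}$ is an automorphism of $U$ that contracts $\mathfrak n$ by at least $e^{-\lambda t}$,
$$d_U(\varphi_{-t}u,\varphi_{-t}v)\le e^{-\lambda t}d_U(u,v)\qquad(t\ge0). \tag{6}$$
Put $Q=\{u\in U:\|u-1\|<1\}$ and $Q'=\{u\in U:\|u-1\|\le\frac12\}$, both convex. Fix $0<r_0\le R$ with $\{d_U(\cdot,1)\le r_0\}\subset Q'$ and $Q\subset\{d_U(\cdot,1)\le R\}$. Fix $M\ge1$ with
$$|u^{\pm1}z|\le M|z|\quad\text{whenever }d_U(u,1)\le2R,\ z\in\Lambda^j\mathbb R^d,\ 1\le j\le d-1 .$$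

## 7. The flow $(1,1,-1,-1)$: codimension two by hand, and why a generic path fails

The first task is to join $h\in F^+$ to $uh\in F^+$ inside $Uh$, staying in $F^+$. Let us see what must be avoided in the running example, with $u=\begin{pmatrix}1&A\\0&1\end{pmatrix}$. A vector $z$ never recovers from shrinking if $\pi(uz)=0$.

For $j=1$ write $z=(p,q)$ with $p,q\in\mathbb R^2$. Then $uz=(p+Aq,q)$ and $\pi(uz)$ is its part $p+Aq$. The condition $p+Aq=0$ has no solution if $q=0$, $p\neq0$, and for $q\ne0$ it defines a plane of codimension two in the $4$-dimensional space of matrices $A$. For $j=2$ the only negative weight is that of $e_{34}$, so $\pi(uz)=0$ says that $u$ maps the plane $L$ of $z$ to $\mathrm{span}(e_3,e_4)$, that is, $L=\{(-Aq,q)\}$. At most one $A$ does this. For $j=3$ the coordinates of weight $1$ are those of $e_{123},e_{124}$. If $L$ is the kernel of the covector $(\xi,\zeta)$, then $uL$ is the kernel of $(\xi,\zeta-\xi A)$. Up to sign and a common factor, the $e_{123}$- and $e_{124}$-coordinates are the fourth and third entries, so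 the condition is $\xi A=\zeta$: empty if $\xi=0$, of codimension two otherwise.

So the sensible first attempt is: there are countably many $w\in\bigcup_j\mathcal W_j$, each excludes a set of codimension at least two in $U$, and a generic path misses all of them. This is true, but it does not give bounded orbits. Take $h=1$ and $A=\alpha\cdot 1$ with
$$\alpha=\sum_{k\ge1}10^{-k!}.$$
For $n=10^{K!}$ there is an integer $m$ with $0<m+n\alpha\le 2\cdot10^{K!-(K+1)!}$, so $n(m+n\alpha)\le2\cdot10^{2K!-(K+1)!}\to0$ as $K\to\infty$. In particular $\alpha$ is irrational. Therefore no $w$ is excluded: an integral $(p,q)\ne0$ never has $p+\alpha q=0$; the plane $\{(-\alpha q,q)\}$ contains no nonzero rational vector; and $\alpha\xi=\zeta$ has no nonzero rational solution. Yet $u(m,0,n,0)^{\mathsf T}=(m+n\alpha,0,n,0)^{\mathsf T}$, and $g_t$ with $e^{2t}=n/(m+n\alpha)$ maps it to a vector of length $\sqrt{2n(m+n\alpha)}$. So the forward orbit of $u\Gamma$ is unbounded. Missing the bad sets is not enough; one has to keep a definite relative distance from them, at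 every time.

Since $\varphi_{-t}$ contracts $U$, a better plan is to correct the path at times $0,T,2T,\dots$, where the correction at time $nT$ is an element of $\varphi_{-nT}(\text{bounded set})$ and so of size about $e^{-\lambda nT}$. After each correction every vector $z=g_{nT}vhw$ that is currently short should satisfy $|\pi z|\ge\kappa|z|$ with a fixed $\kappa$. Then $z$ cannot become much shorter later, by (3). Avoiding *one* bad set per rank with a uniform $\kappa$ will follow from compactness (Section 8). But how many short $z$ are there? The lattice with basis $\varepsilon e_1,\varepsilon e_2,\varepsilon^{-1}e_3,\varepsilon^{-1}e_4$ has more and more primitive vectors of length $\le1$ as $\varepsilon\to0$, and a compactness argument gives no constant that is uniform in an unbounded number of conditions. This is where the plan stops.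

What gets past this point is to call a sublattice short relative to a threshold that depends on its rank. In dimension $4$ use thresholds $\eta^3,\eta^4,\eta^3$ in ranks $1,2,3$ with $\eta$ tiny. If two independent primitive vectors had length $\le A\eta^3$, they would span a rank-$2$ lattice of covolume $\le A^2\eta^6$, far below $\eta^4$. So as long as the rank-$2$ covolumes are not far below $\eta^4$, at most one primitive vector up to sign is short. Section 9 does this in all ranks at once.

## 8. Codimension two in general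

Let $D_j$ be the compact set of decomposable unit vectors in $\Lambda^j\mathbb R^d$. For $z\in D_j$ let $Z_z=\{u\in U:\pi(uz)=0\}$, a closed set. The next lemma says that $Z_z$ behaves like a set of codimension two: almost no segment issuing from a given point outside it meets it.

**Lemma 6.** For $z\in D_j$ the set $Z_z$ is Lebesgue-null in $U$. If $u_0\in U\setminus Z_z$, then for almost every $m\in U$ the segment $[u_0,m]$ does not meet $Z_z$.

*Proof.* **Step 1: reduce to two Plücker coordinates.** Let $S\subset Gr(j,d)$ be the set of $L$ whose Plücker coordinates $p_{1\dots j}$ and $p_{1\dots(j-1)(j+1)}$ both vanish. Their weights are $a_1+\dots+a_j\ge s_j\ge0$ and $s_j\ge0$; this is where the hypothesis enters. So if $z'\ne0$ is decomposable with $\pi(z')=0$, its subspace lies in $S$.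

**Step 2: cover $S$ by images of manifolds of dimension $\dim Gr(j,d)-2$.** Put $F=\mathrm{span}(e_{j+2},\dots,e_d)$, $E_1=\mathbb Re_{j+1}+F$, $E_2=\mathbb Re_j+F$. We have $p_I(L)=0$ iff the coordinate projection $L\to\mathbb R^I$ is not injective, that is, iff $L$ meets $\{x:x_i=0\ \forall i\in I\}$ nontrivially. So $L\in S$ iff $L\cap E_1\ne0\ne L\cap E_2$. Then either $L$ contains a line in $F$, or $L$ contains lines $l_1\subset E_1$, $l_2\subset E_2$ not in $F$; in the second case $l_1\ne l_2$ because $E_1\cap E_2=F$. Hence $S$ is the union of the images, under $(\dots,L)\mapsto L$, of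
$$Y_1=\{(l,L):l\in\mathbb P(F),\ l\subset L\},\qquad Y_2=\{(l_1,l_2,L):l_i\in\mathbb P(E_i)\setminus\mathbb P(F),\ l_1+l_2\subset L\}.$$
The first is a bundle over $\mathbb P(F)$ with fibre $Gr(j-1,d-1)$, the second a bundle over $(\mathbb P(E_1)\setminus\mathbb P(F))\times(\mathbb P(E_2)\setminus\mathbb P(F))$ with fibre $Gr(j-2,d-2)$. Since $\dim F=d-j-1$ and $\dim E_i=d-j$,
$$\dim Y_1=(d-j-2)+(j-1)(d-j)=j(d-j)-2,\qquad\dim Y_2=2(d-j-1)+(j-2)(d-j)=j(d-j)-2 .$$
($Y_1$ is empty if $F=0$, and $Y_2$ is empty if $j=1$.) Recall $\dim Gr(j,d)=j(d-j)$. Let $f_i:Y_i\to Gr(j,d)$ be the projections.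

**Step 3: move the codimension to $G$.** The group $G$ acts transitively on $Gr(j,d)$, so with $L_z$ the subspace of $z$, the map $g\mapsto gL_z$ is a submersion $G\to Gr(j,d)$. Hence the fibre products $\{(g,y)\in G\times Y_i:gL_z=f_i(y)\}$ are second countable manifolds of dimension $\dim G+\dim Y_i-\dim Gr(j,d)=\dim G-2$. The set $\hat S=\{g\in G:gL_z\in S\}$ is the union of their images under $(g,y)\mapsto g$.

**Step 4: use $P^-$ to pass from $G$ to $U$.** We cannot restrict to $U$ directly, since the fibre products need not meet $U$ transversally. But if $u\in Z_z$ and $p\in P^-$, then $uz\in E^-$, so $puz\in E^-$ by (5), and $\pi(puz)=0$. By Step 1, $P^-Z_z\subset\hat S$.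

*$Z_z$ is null.* The set $P^-\times Z_z$ is contained in the image of $\hat S\cap P^-U$ under the diffeomorphism $pu\mapsto(p,u)$ from $P^-U$ to $P^-\times U$. This image is covered by smooth images of two manifolds of dimension at most $\dim G-2<\dim(P^-\times U)$, so it lies in a Borel null set. By Fubini, almost every slice $\{u:(p,u)\in\cdot\}$ of that null set is null, and each slice contains $Z_z$.

*Segments.* Let $u_0\notin Z_z$, and let $\Sigma$ be the set of $m$ such that $[u_0,m]$ meets $Z_z$. If $u=u_0+\tau(m-u_0)\in Z_z$ with $\tau\in[0,1]$, then $\tau\neq0$, so $m=u_0+\sigma(u-u_0)$ with $\sigma=1/\tau\ge1$. Thus $P^-\times\Sigma$ is contained in the image $\mathcal I$ of $(\hat S\cap P^-U)\times\mathbb R$ under the smooth map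
$$P^-U\times\mathbb R\to P^-\times U,\qquad(pu,\sigma)\mapsto(p,\,u_0+\sigma(u-u_0)).$$
Now $\mathcal I$ is covered by smooth images of two manifolds of dimension at most $\dim G-2+1=\dim G-1$, still less than $\dim(P^-\times U)=\dim G$. So $\mathcal I$ lies in a Borel null set, and Fubini shows as before that $\Sigma$ is null. $\square$

The factor $\mathbb R$ in the last step costs one dimension; codimension two is exactly what lets us pay for it.

**Lemma 7.** (a) There is $\kappa_1\in(0,1]$ such that for all $(z_j)\in\prod_{j=1}^{d-1}D_j$ there is $u\in U$ with $d_U(u,1)\le r_0/3$ and $|\pi(uz_j)|\ge\kappa_1$ for all $j$.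
(b) For every $\kappa\in(0,1]$ there is $\kappa'\in(0,\kappa]$ such that for all $(z_j)\in\prod D_j$ and $u_0,u_1\in Q'$ with $|\pi(u_iz_j)|\ge\kappa$ ($i=0,1$, all $j$) there is a continuous path in $Q$ from $u_0$ to $u_1$ along which $|\pi(uz_j)|\ge\kappa'$ for all $j$.

*Proof.* The purpose is to make Lemma 6 uniform, by compactness.

(a) Fix $(z_j)$. The sets $Z_{z_j}$ are null, so there is $u$ with $d_U(u,1)<r_0/3$ and all $\pi(uz_j)\ne0$. The same $u$ works, with half the bound, for all tuples near $(z_j)$. Finitely many such neighborhoods cover the compact set $\prod D_j$; take the smallest of the finitely many bounds, and at most $1$.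

(b) The set of admissible data $((z_j),u_0,u_1)$ is compact. Fix one datum. By Lemma 6, for almost every $m\in Q$ the segments $[u_0,m]$ and $[m,u_1]$ avoid $\bigcup_jZ_{z_j}$; they lie in $Q$ by convexity. This gives a path $\beta$ in $Q$ from $u_0$ to $u_1$ and a number $\mu>0$ with $|\pi(uz_j)|\ge2\mu$ for all $u$ on $\beta$ and all $j$. Let $((z_j'),u_0',u_1')$ be a nearby datum, and follow $[u_0',u_0]$, then $\beta$, then $[u_1,u_1']$. The short segments lie in the convex set $Q'\subset Q$. If the datum is close enough, $|\pi(uz'_j)|\ge\mu$ on the whole concatenation: on $\beta$ by uniform continuity, and on the short segments by continuity near $(u_i,z_j)$, where the value is at least $2\mu$. Finitely many neighborhoods of data cover; take for $\kappa'$ the smallest of the finitely many $\mu$, decreased to be at most $\kappa$. $\square$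

## 9. Rank-dependent thresholds leave one short sublattice per rank

For $0<\eta<1$ put $\theta_j=\eta^{j(d-j)}$, $0\le j\le d$. Then $\theta_0=\theta_d=1$ and $\theta_j\le\eta^{d-1}$ for $1\le j\le d-1$. Since $(j-k)(d-j+k)+(j+k)(d-j-k)=2j(d-j)-2k^2$,
$$\theta_{j-k}\theta_{j+k}=\eta^{-2k^2}\theta_j^2. \tag{7}$$
For $d=4$ the thresholds in ranks $1,2,3$ are $\eta^3,\eta^4,\eta^3$, as in Section 7.

**Lemma 8.** Let $c\in(0,1]$, $A\ge1$, $\eta<c/A$. If $g\in G$ satisfies $|gw|\ge c\theta_j$ for all $1\le j\le d-1$ and $w\in\mathcal W_j$, then for each such $j$ there is, up to sign, at most one $w\in\mathcal W_j$ with $|gw|\le A\theta_j$.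

*Proof.* **Step 1: a submodularity inequality.** For primitive $\Delta,\Delta'$ we show
$$\mathrm{cov}(g(\Delta\cap\Delta'))\,\mathrm{cov}(g(\Delta+\Delta'))\le\mathrm{cov}(g\Delta)\,\mathrm{cov}(g\Delta'), \tag{8}$$
with covolume $1$ for rank $0$. Let $V=\mathrm{span}\,g(\Delta\cap\Delta')$ and let $p$ be the orthogonal projection with kernel $V$. The lattice $\Delta\cap\Delta'$ is primitive, so each of $g\Delta,g\Delta',g(\Delta+\Delta')$ meets $V$ exactly in $g(\Delta\cap\Delta')$. Extending a basis of $g(\Delta\cap\Delta')$ to each of them, we see from (2) that their covolumes are $\mathrm{cov}(g(\Delta\cap\Delta'))$ times the covolumes of their projections. The projection of $g(\Delta+\Delta')$ is $pg\Delta+pg\Delta'$. This sum is direct, and even the spans are independent: $\mathrm{span}\,\Delta\cap\mathrm{span}\,\Delta'$ is a rational subspace, so it is spanned by its integer points, which lie in $\Delta\cap\Delta'$ by primitivity; hence it equals $\mathrm{span}(\Delta\cap\Delta')$. By $|\alpha\wedge\beta|\le|\alpha||\beta|$, the covolume of the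 sum is at most the product of the two covolumes. Multiplying by $\mathrm{cov}(g(\Delta\cap\Delta'))^2$ gives (8).

**Step 2: two short sublattices contradict the lower bounds.** Let $\Delta\ne\Delta'$ be primitive of rank $j$, with $\mathrm{cov}(g\Delta),\mathrm{cov}(g\Delta')\le A\theta_j$. Put $k=j-\mathrm{rank}(\Delta\cap\Delta')$. Then $k\ge1$, since primitive lattices of rank $j$ whose intersection has rank $j$ have the same span and are equal. The lattice $\Delta\cap\Delta'$ is primitive of rank $j-k$, so $\mathrm{cov}(g(\Delta\cap\Delta'))\ge c\theta_{j-k}$; for $j=k$ it is $1\ge c\theta_0$. The sum $\Delta+\Delta'$ has rank $j+k$ and finite index in the primitive lattice $\mathrm{span}(\Delta+\Delta')\cap\mathbb Z^d$, so $\mathrm{cov}(g(\Delta+\Delta'))\ge c\theta_{j+k}$; for $j+k=d$ that primitive lattice is $\mathbb Z^d$, of covolume $1\ge c\theta_d$. By (8) and (7),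
$$c^2\eta^{-2k^2}\theta_j^2=c^2\theta_{j-k}\theta_{j+k}\le A^2\theta_j^2 .$$
So $c\le A\eta^{k^2}\le A\eta$, contradicting $\eta<c/A$. $\square$

## 10. Paths inside an expanding leaf

**Proposition 9.** Let $h\in F^+$, $u\in U$, $uh\in F^+$, $d_U(u,1)\le r_0$. Then there is a continuous $\gamma:[0,1]\to\{v\in U:d_U(v,1)\le2R\}$ with $\gamma(0)=1$, $\gamma(1)=u$ and $\gamma(s)h\in F^+$ for all $s$.

The proof is a loop: if the path is in good position at times $0,\dots,nT$, then covolumes at time $(n+1)T$ are not too small; so by Lemma 8 there is at most one short sublattice per rank; so by Lemma 7 a correction puts the path into good position at time $(n+1)T$.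

**Step 0: points of $F^+$ are automatically in good position.** The endpoints of the path are fixed, so this is needed for them. *If $f\in F^+$, there is $\kappa(f)\in(0,1]$ such that $|\pi(g_tfw)|\ge\kappa(f)|g_tfw|$ for all $t\ge0$ and all $w\in\bigcup_j\mathcal W_j$ with $|g_tfw|\le1$.* Let $\varepsilon=\min(1,\inf_{t\ge0,w}|g_tfw|)$, which is positive by Fact 3. Put $z=g_tfw$ and choose $\tau>0$ with $e^{-\ell\tau}=\varepsilon/2$. As $g_\tau z=g_{t+\tau}fw$ and $|z|\le1$, (3) gives
$$\varepsilon\le|g_\tau z|\le|g_\tau\pi z|+|g_\tau(z-\pi z)|\le e^{b\tau}|\pi z|+\tfrac\varepsilon2 .$$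
So $|\pi z|\ge e^{-b\tau}\varepsilon/2\ge(e^{-b\tau}\varepsilon/2)|z|$, and $\kappa(f)=e^{-b\tau}\varepsilon/2$ works.

**Constants.** They are chosen in the following order. The point is that $\kappa'$ comes from Lemma 7, which knows nothing of $T$ and $\eta$; so $\eta$ may be chosen last.

- $\kappa_0=\min(\kappa_1/M,\kappa(h),\kappa(uh))$, with $\kappa_1$ from Lemma 7(a).
- $\kappa'\le\kappa_0/M$ from Lemma 7(b) for $\kappa=\kappa_0/M$. Put $\kappa_*=\kappa'/M$ and $\kappa''=\kappa_*/2$; note $\kappa_*\le\kappa_0\le1$.
- $T>0$ so large that $e^{-\lambda T}\le\frac12$, $\delta:=4Re^{-\lambda T}\le R$, and $|vz-z|\le\frac{\kappa_*}4|z|$ for all $z\in\Lambda^j\mathbb R^d$ and all $j$ whenever $d_U(v,1)\le\delta$.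
- $c=\kappa''e^{-bT}$, so $c\le1$.
- $\eta\in(0,1)$ with $\eta<c/(2M^3)$ and $2M^3\eta^{d-1}<\min(1,\min_{j,w}|hw|)$, the minimum being over $1\le j\le d-1$, $w\in\mathcal W_j$. It exists and is positive, because $h\Lambda^j\mathbb Z^d$ is discrete.

In particular $2M^3\theta_j<1$ and $|hw|>2M^3\theta_j$ for all $1\le j\le d-1$, $w\in\mathcal W_j$.

**Definition.** For $v,v'\in U$ let $d_n(v,v')=d_U(\varphi_{nT}v,\varphi_{nT}v')$, the distance seen at time $nT$. By (6), $d_k\le e^{-\lambda T(n-k)}d_n$ for $k\le n$. If $\varphi_{nT}(v')=x\varphi_{nT}(v)$, then right invariance gives $d_U(x,1)=d_n(v,v')$, and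
$$g_{nT}v'h=x\,g_{nT}vh. \tag{9}$$
Call $v\in U$ *$(\kappa,A)$-good at time $n$* if for all $1\le j\le d-1$ and $w\in\mathcal W_j$: $|g_{nT}vhw|\le A\theta_j$ implies $|\pi(g_{nT}vhw)|\ge\kappa|g_{nT}vhw|$.

For example, $v=1$ is $(\kappa,2M^3)$-good at time $0$ for every $\kappa$, since no $w$ satisfies the inequality in the premise. In the running example with $j=1$, goodness says that a short vector $(p,q)$ of $g_{nT}vh\mathbb Z^4$ coming from $\mathcal W_1$ has $|p|\ge\kappa|(p,q)|$.

**Step 1: goodness survives small perturbations.** This lets a later path inherit goodness from earlier ones. *If $v$ is $(\kappa_*,2)$-good at time $n$ and $d_n(v,v')\le\delta$, then $v'$ is $(\kappa'',1)$-good at time $n$.* Let $z=g_{nT}vhw$, $z'=g_{nT}v'hw$. By (9) and the choice of $T$, $|z'-z|\le\frac{\kappa_*}4|z|\le\frac14|z|$. If $|z'|\le\theta_j$, then $|z|\le\frac43|z'|\le2\theta_j$, so $|\pi z|\ge\kappa_*|z|$. As $|z'|\le\frac54|z|$,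
$$|\pi z'|\ge\kappa_*|z|-\tfrac{\kappa_*}4|z|=\tfrac34\kappa_*|z|\ge\tfrac34\cdot\tfrac45\,\kappa_*|z'|\ge\kappa''|z'|.$$

**Step 2: goodness up to time $n$ gives covolume bounds up to time $n+1$.** *If $d_U(v,1)\le2R$ and $v$ is $(\kappa'',1)$-good at times $0,\dots,n$, then $|g_{mT}vhw|\ge c\theta_j$ for all $0\le m\le n+1$, $1\le j\le d-1$, $w\in\mathcal W_j$.* At time $0$, $|vhw|\ge|hw|/M>\theta_j$. Let $m\le n+1$. If $|g_{mT}vhw|>\theta_j$, there is nothing to prove, as $c\le1$. Otherwise let $m_1<m$ be the largest index with $|g_{m_1T}vhw|>\theta_j$; it exists because of $m=0$. Then $z=g_{(m_1+1)T}vhw$ satisfies $e^{-bT}\theta_j\le|z|\le\theta_j$ by (3). If $m=m_1+1$, we are done, since $c\le e^{-bT}$. Otherwise $m_1+1\le n$, so goodness at time $m_1+1$ gives $|\pi z|\ge\kappa''|z|\ge\kappa''e^{-bT}\theta_j=c\theta_j$. Since $\pi$ commutes with the flow and $\pi z$ does not shrink, $|g_{mT}vhw|\ge|\pi(g_{mT}vhw)|\ge|\pi z|\ge c\theta_j$.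

**Step 3: join two good points that are close at time $n$.** These paths are the edges of the corrected path. *Let $v,v'\in U$ be $(\kappa_0,2M^2)$-good at time $n$ with $d_n(v,v')\le r_0$, and suppose that for each $j$ there is up to sign at most one $w\in\mathcal W_j$ with $|g_{nT}vhw|\le2M\theta_j$. Then there is a path in $U$ from $v$ to $v'$ consisting of points $y$ with $d_n(y,v)\le R$ that are $(\kappa_*,2)$-good at time $n$.*

For each $j$ let $w_j$ be the exceptional $w$ if there is one, and put $z_j=g_{nT}vhw_j$, $\hat z_j=z_j/|z_j|$. If there is none, put $\hat z_j=e_1\wedge\dots\wedge e_j$. This vector is fixed by $U$, whose elements are upper triangular unipotent, and it lies in $E^{0+}$; so $|\pi(x\hat z_j)|=1$ for all $x\in U$. Let $\varphi_{nT}(v')=u_1\varphi_{nT}(v)$. Then $d_U(u_1,1)\le r_0$, so $u_1\in Q'$.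

We check the hypotheses of Lemma 7(b) for $(\hat z_j)$, the points $1,u_1$ and $\kappa=\kappa_0/M$. Let $w_j$ exist. Goodness of $v$ gives $|\pi\hat z_j|\ge\kappa_0\ge\kappa_0/M$. By (9), $u_1z_j=g_{nT}v'hw_j$, and $|u_1z_j|\le M|z_j|\le2M^2\theta_j$. So goodness of $v'$ gives $|\pi(u_1z_j)|\ge\kappa_0|u_1z_j|\ge(\kappa_0/M)|z_j|$. If $w_j$ does not exist, both values are $1$. So there is a path $\beta$ in $Q$ from $1$ to $u_1$ with $|\pi(\beta(s)\hat z_j)|\ge\kappa'$ for all $s,j$.

Put $y(s)=\varphi_{-nT}(\beta(s))v$. It goes from $v$ to $v'$; moreover $\varphi_{nT}(y(s))=\beta(s)\varphi_{nT}(v)$, so $d_n(y(s),v)=d_U(\beta(s),1)\le R$ and $g_{nT}y(s)h=\beta(s)g_{nT}vh$. If $|g_{nT}y(s)hw|\le2\theta_j$ with $w\in\mathcal W_j$, then $|g_{nT}vhw|\le2M\theta_j$, so $w=\pm w_j$, and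
$$|\pi(g_{nT}y(s)hw)|=|\pi(\beta(s)z_j)|\ge\kappa'|z_j|\ge\tfrac{\kappa'}M|\beta(s)z_j|=\kappa_*|g_{nT}y(s)hw|.$$
So $y(s)$ is $(\kappa_*,2)$-good at time $n$.

**Step 4: construct the corrected paths by induction.** *There are continuous $\gamma_n:[0,1]\to U$, $n\ge0$, from $1$ to $u$, such that $d_U(\gamma_0(s),1)\le R$ for all $s$ and*
$$d_n(\gamma_n(s),\gamma_{n-1}(s))\le2R\quad(n\ge1), \tag{10}$$
$$\gamma_n(s)\ \text{is}\ (\kappa_*,2)\text{-good at time }n,\ \text{for all }s. \tag{11}$$

*The endpoints.* Both $1$ and $u$ are $(\kappa_0,2M^2)$-good at all times $n\ge0$. This is Step 0 for $f=h$ and $f=uh$, since $2M^2\theta_j\le1$ and $\kappa_0\le\kappa(h),\kappa(uh)$.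

*Start, $n=0$.* No $w\in\mathcal W_j$ satisfies $|hw|\le2M\theta_j$, and $d_0(1,u)\le r_0$. So Step 3 with $n=0$, $v=1$, $v'=u$ gives $\gamma_0$.

*What we know once $\gamma_0,\dots,\gamma_n$ are constructed.* For $k\le l\le n$, (10) and the contraction of $d_k$ relative to $d_i$ give
$$d_k(\gamma_l(s),\gamma_k(s))\le\sum_{i=k+1}^ld_k(\gamma_i(s),\gamma_{i-1}(s))\le\sum_{i\ge1}2Re^{-\lambda Ti}\le4Re^{-\lambda T}=\delta, \tag{12}$$
where $e^{-\lambda T}\le\frac12$ was used. With $k=0$: $d_U(\gamma_l(s),1)\le R+\delta\le2R$. By (11), (12) and Step 1, $\gamma_n(s)$ is $(\kappa'',1)$-good at all times $0,\dots,n$. By Step 2, $|g_{(n+1)T}\gamma_n(s)hw|\ge c\theta_j$ for all $j$ and $w\in\mathcal W_j$. Since $\eta<c/(2M^3)$, Lemma 8 with $A=2M^3$ gives: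

$$\text{for each } s,j \text{ at most one } w\in\mathcal W_j \text{ up to sign has } |g_{(n+1)T}\gamma_n(s)hw|\le2M^3\theta_j. \tag{13}$$

*From $n$ to $n+1$: correct at finitely many points.* Choose $0=s_0<\dots<s_N=1$ such that each $\gamma_n([s_i,s_{i+1}])$ has $d_{n+1}$-diameter at most $r_0/3$. Put $v_0=1$, $v_N=u$. For $0<i<N$ let $w_j$ be the $w$ of (13) for $s=s_i$ if it exists, and $z_j=g_{(n+1)T}\gamma_n(s_i)hw_j$. Apply Lemma 7(a) to the normalized $z_j$, with arbitrary elements of $D_j$ for the other $j$. There is $x_i\in U$ with $d_U(x_i,1)\le r_0/3$ and $|\pi(x_iz_j)|\ge\kappa_1|z_j|$ whenever $w_j$ exists. Put $v_i=\varphi_{-(n+1)T}(x_i)\gamma_n(s_i)$, so that $g_{(n+1)T}v_ih=x_i\,g_{(n+1)T}\gamma_n(s_i)h$ and $d_{n+1}(v_i,\gamma_n(s_i))\le r_0/3$; the latter is trivial for $i=0,N$, where $v_i=\gamma_n(s_i)$.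

*The hypotheses of Step 3 hold for $v_i,v_{i+1}$ at time $n+1$.* First, every $v_i$ is $(\kappa_0,2M^2)$-good at time $n+1$. For $i=0,N$ this was noted above. For $0<i<N$, if $|g_{(n+1)T}v_ihw|\le2M^2\theta_j$, then $|g_{(n+1)T}\gamma_n(s_i)hw|\le2M^3\theta_j$, so $w=\pm w_j$ and $|\pi(g_{(n+1)T}v_ihw)|=|\pi(x_iz_j)|\ge\kappa_1|z_j|\ge(\kappa_1/M)|g_{(n+1)T}v_ihw|$, and $\kappa_1/M\ge\kappa_0$. Second, if $|g_{(n+1)T}v_ihw|\le2M\theta_j$, then $|g_{(n+1)T}\gamma_n(s_i)hw|\le2M^2\theta_j\le2M^3\theta_j$, so by (13) such a $w\in\mathcal W_j$ is unique up to sign. Third,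
$$d_{n+1}(v_i,v_{i+1})\le\tfrac{r_0}3+\tfrac{r_0}3+\tfrac{r_0}3=r_0 .$$

*Assemble.* Step 3 gives paths from $v_i$ to $v_{i+1}$; parametrize them by $[s_i,s_{i+1}]$ to form $\gamma_{n+1}$, which goes from $1$ to $u$. Property (11) holds for $n+1$ by Step 3. For $s\in[s_i,s_{i+1}]$,
$$d_{n+1}(\gamma_{n+1}(s),\gamma_n(s))\le d_{n+1}(\gamma_{n+1}(s),v_i)+d_{n+1}(v_i,\gamma_n(s_i))+d_{n+1}(\gamma_n(s_i),\gamma_n(s))\le R+\tfrac{2r_0}3\le2R,$$
which is (10) for $n+1$.

**Step 5: pass to the limit.** By (10) and (6), $d_U(\gamma_{n+1}(s),\gamma_n(s))\le2Re^{-\lambda T(n+1)}$. Since $d_U$ is complete, $\gamma_n$ converges uniformly to a continuous $\gamma$ from $1$ to $u$ with $d_U(\gamma(s),1)\le2R$. Letting $l\to\infty$ in (12), $d_n(\gamma(s),\gamma_n(s))\le\delta$ for every $n$. So by (11) and Step 1, $\gamma(s)$ is $(\kappa'',1)$-good at every time $n$, and Step 2 gives $|g_{nT}\gamma(s)hw|\ge c\theta_j$ for all $n\ge0$, all $j$ and $w\in\mathcal W_j$. Taking $j=1$ and using (3) between consecutive times, $|g_t\gamma(s)hw|\ge e^{-bT}c\theta_1$ for all $t\ge0$,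 $w\in\mathcal W_1$. By Mahler's criterion $\gamma(s)h\in F^+$. $\square$

## 11. Removing the size restriction, and reversing time

**Scaling.** The purpose is to drop the condition $d_U(u,1)\le r_0$, and to get short paths for small $u$. Let $h,uh\in F^+$, $u\in U$, and let $\tau\in\mathbb R$ be such that $d_U(\varphi_\tau(u),1)\le r_0$. Then $g_\tau h\in F^+$ and $\varphi_\tau(u)g_\tau h=g_\tau uh\in F^+$. Proposition 9 for $g_\tau h$ and $\varphi_\tau(u)$ gives a path $\gamma$ from $1$ to $\varphi_\tau(u)$. Put $v(s)=\varphi_{-\tau}(\gamma(s))$. This goes from $1$ to $u$, it lies in $\varphi_{-\tau}\{v:d_U(v,1)\le2R\}$, and $v(s)h=g_{-\tau}\gamma(s)g_\tau h\in F^+$.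

Since $\varphi_\tau(u)\to1$ as $\tau\to-\infty$, a suitable $\tau$ exists for every $u\in U$. If $u$ is close to $1$, we may take $\tau$ large and positive; then by (6) the path stays within $d_U$-distance $2Re^{-\lambda\tau}$ of $1$.

**Time reversal.** The purpose is to have the same statement for $U^-$ and $F^-$. Let $\sigma\in\Gamma$ be a signed permutation matrix with $\sigma e_i=\pm e_{d+1-i}$. The flow $g'_t=\sigma g_{-t}\sigma^{-1}$ has sorted exponents $a'_i=-a_{d+1-i}$, and $s'_j=s_{d-j}\ge0$ by (1). So everything above applies to $g'_t$. Its expanding group is $\sigma U^-\sigma^{-1}$, since $U^-$ is expanded by conjugation with $g_{-t}$, $t\ge0$. Its set of forward-bounded elements is $\sigma F^-$, since $g'_t\sigma h\Gamma=\sigma g_{-t}h\Gamma$. Conjugating back by $\sigma$: *Proposition 9 with scaling holds for $g_{-t}$, with $U,F^+$ replaced by $U^-,F^-$.*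

## 12. From leaves to the whole group: proof of (I)

Let $C^0$ be the identity component of $C$. It is open in $C$, so $U^-C^0U$ is an open set containing $1$.

**Lemma 10.** If $q,q'\in\tilde B$ and $q'q^{-1}=u^-cu^+$ with $u^-\in U^-$, $c\in C^0$, $u^+\in U$, then $q$ and $q'$ are joined by a path in $\tilde B$.

*Proof.* **Step 1: the intermediate point is in $\tilde B$.** Put $q''=u^+q$, so $q'=u^-cq''$. As $q\in F^-$ and $u^+\in P^+$, (4) gives $q''\in F^-$. As $q'\in F^+$ and $(u^-c)^{-1}\in P^-$, (4) gives $q''\in F^+$. So $q''\in\tilde B$.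

**Step 2: join the points one factor at a time.**

- From $q$ to $q''=u^+q$: since $q,u^+q\in F^+$, Proposition 9 with scaling gives a path $v(s)$ in $U$ from $1$ to $u^+$ with $v(s)q\in F^+$. Also $v(s)q\in P^+F^-=F^-$.
- From $q''$ to $cq''$: take a path in $C^0$ from $1$ to $c$ and use $C\tilde B=\tilde B$.
- From $cq''$ to $q'=u^-(cq'')$: both are in $F^-$, so the time-reversed Proposition 9 with scaling gives a path $v(s)$ in $U^-$ from $1$ to $u^-$ with $v(s)cq''\in F^-$. Also $v(s)cq''\in P^-F^+=F^+$. $\square$

Here the two halves of boundedness are handled separately: moving in $U$ never disturbs the backward half, and moving in $U^-$ never disturbs the forward half.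

*Proof of Theorem 1(I).* Density is Lemma 4.

**Path connectedness.** We spread the local statement of Lemma 10 over $G$, using density. Let $\mathcal N$ be an open neighborhood of $1$ with $\mathcal N\mathcal N^{-1}\subset U^-C^0U$. For $p\in G$ the set $\tilde B\cap\mathcal Np$ is nonempty, and any two of its points $q,q'$ satisfy $q'q^{-1}\in\mathcal N\mathcal N^{-1}$. So by Lemma 10 it is contained in one path component $\chi(p)$ of $\tilde B$. If $\mathcal Np\cap\mathcal Np'\ne\emptyset$, this open set contains a point of $\tilde B$, so $\chi(p)=\chi(p')$. This applies to all $p'\in\mathcal Np$, because then $p'\in\mathcal Np\cap\mathcal Np'$. So $\chi$ is locally constant on the connected group $G$, hence constant. Every $q\in\tilde B$ lies in $\mathcal Nq$, hence in $\chi(q)$. So $\tilde B$ is path connected, and so is its image $B$.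

**Local path connectedness.** We show that the paths of Lemma 10 are short when $q'$ is close to $q$. If $q'\to q$, then $u^-,c,u^+\to1$. By the scaling remark the paths in $U$ and $U^-$ can be chosen close to $1$, and so can the path in $C^0$. So given a neighborhood $O$ of $q\in\tilde B$ in $G$, there is a smaller neighborhood $O'$ of $q$ such that every $q'\in O'\cap\tilde B$ is joined to $q$ within $O\cap\tilde B$. Hence path components of open subsets of $\tilde B$ are open, which means that $\tilde B$ is locally path connected. Finally $G\to X$ is a covering map and $\tilde B$ is the full preimage of $B$, so $\tilde B\to B$ is a surjective local homeomorphism, and $B$ is locally path connected. $\blacksquare$
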